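\title{Approximate equilibria of two-action games need denominators of order $\sqrt{\log n}$}

\begin{abstract}
How simple can the probabilities in an approximate Nash equilibrium be? For games with $n$ players, two actions per player and payoffs in $[0,1]$, let $K(n,\varepsilon)$ be the least $k$ such that every such game has an $\varepsilon$-equilibrium whose probabilities are fractions with denominators at most $k$. We show that $K(n,\varepsilon)$ is not bounded in terms of $\varepsilon$ alone: for every fixed $\varepsilon<\frac12$ it has exact order $\sqrt{\log n}$, while for $\varepsilon\ge\frac12$ it equals $2$. A closed set $F\subset[0,1]$ of permitted probabilities suffices for all two-action games if and only if it contains $[\varepsilon,1-\varepsilon]$. For small $\varepsilon$ and $n$ large in terms of $\varepsilon$ we find the exact orders $\varepsilon^{-1}\sqrt{\log n}$ for denominators at most $k$ and $\varepsilon^{-3/2}\sqrt{\log n}$ for the common denominator $k$. The lower bounds come from a many-player version of matching pennies in which exponentially many players run statistical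 tests on a small group; the upper bounds come from random rounding and hypercontractivity.
\end{abstract}

\section{The question and the results}\label{sec:intro}

A \emph{normalized $n$-player $m$-action game} consists of sets $A_1,\dots,A_n$ of $m$ actions each and payoff functions $u_i\colon A_1\times\cdots\times A_n\to[0,1]$. A mixed strategy of player $i$ is a probability distribution $x_i$ on $A_i$. The players randomize independently, and $u_i(x)$ denotes the expected payoff of player $i$ under the profile $x=(x_1,\dots,x_n)$; this is the multilinear extension of $u_i$. We write $(a_i,x_{-i})$ for the profile in which player $i$ plays the action $a_i$ and the others keep their strategies. For $\varepsilon>0$, the profile $x$ is an \emph{$\varepsilon$-equilibrium} if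
\[
u_i(a_i,x_{-i})\le u_i(x)+\varepsilon\qquad\text{for every player $i$ and every $a_i\in A_i$,}
\]
that is, if nobody gains more than $\varepsilon$ by deviating alone. A mixed strategy is \emph{$k$-uniform} if all its probabilities are integer multiples of $1/k$, so that it can be played by drawing one of $k$ equally likely cards. Babichenko and Peretz \cite{BP} proved that for every fixed $\varepsilon>0$ every normalized $n$-player $m$-action game has a $k$-uniform $\varepsilon$-equilibrium with $k=O(\log n+\log m)$. The following question comes from the same paper.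

\medskip
\noindent\textbf{Question.} \emph{Is there a function $k\colon(0,1)\to\mathbb N$, depending on $\varepsilon$ only and not on the number of players $n$, such that every normalized $n$-player two-action game has an $\varepsilon$-equilibrium in which all probabilities are rational numbers with denominator at most $k(\varepsilon)$?}
\medskip

From now on \emph{game} means normalized two-action game with actions $0$ and $1$. A profile is a vector $x\in[0,1]^n$, where $x_i$ is the probability that player $i$ plays $1$. Put
\[
d_i(x)=u_i(1,x_{-i})-u_i(0,x_{-i})\in[-1,1].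
\]
This is the incentive of player $i$ to play $1$, and it does not depend on $x_i$. Since $u_i(x)=x_iu_i(1,x_{-i})+(1-x_i)u_i(0,x_{-i})$, the gains from switching to $1$ and to $0$ are $(1-x_i)d_i(x)$ and $-x_id_i(x)$. Hence $x$ is an $\varepsilon$-equilibrium if and only if, for all $i$,
\begin{equation}\label{eq:regret}
(1-x_i)\,d_i(x)\le\varepsilon\qquad\text{and}\qquad -x_i\,d_i(x)\le\varepsilon .
\end{equation}
The larger of the two left-hand sides is the \emph{regret} of player $i$: it equals $|d_i(x)|$ times the probability of the worse action. Let $K(n,\varepsilon)$ be the least $k$ such that every $n$-player game has an $\varepsilon$-equilibrium in which every $x_i$ is a fraction $p/q$ with $1\le q\le k$. The question asks whether $\sup_nK(n,\varepsilon)<\infty$ for every $\varepsilon\in(0,1)$.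

We may always add \emph{dummy players}, whose payoffs are constant and whose actions affect nobody. An $\varepsilon$-equilibrium of the enlarged game restricts to one of the original game, so a game without $\varepsilon$-equilibria of a given form can be padded to any larger number of players. In particular $K(n,\varepsilon)$ is nondecreasing in $n$.

\subsection*{The simplest cases}
In matching pennies, two players choose $0$ or $1$; the first receives $1$ if the actions agree, the second receives $1$ if they differ, and the other payoffs are $0$. At each pure profile the loser has regret $1$. Denominator $1$ allows only pure profiles, so $K(n,\varepsilon)\ge2$ for $\varepsilon<1$ and $n\ge2$. At the profile $(\frac12,\dots,\frac12)$ of any game each regret is $\frac12|d_i|\le\frac12$. Therefore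
\begin{equation}\label{eq:half}
K(n,\varepsilon)=2\qquad\text{for } \varepsilon\in[\tfrac12,1),\ n\ge2 .
\end{equation}

For a fixed number of players, rounding suffices. By Nash's theorem \cite{Nash} every finite game has a profile $x$ at which all regrets vanish. Round each $x_j$ to a nearest multiple $x_j'$ of $1/k$. The function $d_i$ is affine in each $x_j$ with slope in $[-2,2]$, so $|d_i(x')-d_i(x)|\le(n-1)/k$, and each left-hand side in \eqref{eq:regret} changes by at most $|d_i(x')-d_i(x)|+|x_i'-x_i|\le n/k$. Thus $K(n,\varepsilon)\le\lceil n/\varepsilon\rceil$, and $K$ is well defined.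

This bound lets all rounding errors add up. If one rounds at random, without bias, the errors cancel, and the standard deviation of $d_i(x')$ turns out to be bounded by a quantity of order $1/k$ that does not depend on $n$ at all. As a consequence, denominators that depend only on $\varepsilon$ satisfy all but an arbitrarily small fraction of the players (Remark~\ref{rem:most}). The number $n$ enters only through a union bound over the players, and it is natural to guess that a cleverer rounding removes it.

\subsection*{Results}
The guess is wrong.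

\begin{theorem}\label{thm:answer}
For every $\varepsilon\in(0,\frac12)$ there are $c_\varepsilon>0$ and $n_\varepsilon$ such that $K(n,\varepsilon)\ge c_\varepsilon\sqrt{\ln n}$ for all $n\ge n_\varepsilon$. Hence no function $k(\varepsilon)$ as in the Question exists. For $\varepsilon\in[\frac12,1)$ and $n\ge2$ we have $K(n,\varepsilon)=2$.
\end{theorem}

The obstruction has nothing to do with arithmetic: a set of permitted probabilities that works for all games cannot have a hole in the middle range.

\begin{theorem}\label{thm:closed}
Let $\varepsilon\in(0,\frac12)$ and let $F\subset[0,1]$ be closed. Every game (with any number of players) has an $\varepsilon$-equilibrium with all $x_i\in F$ if and only if $[\varepsilon,1-\varepsilon]\subset F$.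
\end{theorem}

A finite set is closed and contains no interval, so Theorem~\ref{thm:closed} already answers the Question; Theorem~\ref{thm:answer} adds the rate. The rate is the true one.

\begin{theorem}\label{thm:upper}
Let $\varepsilon\in(0,\frac12)$. Every $n$-player game has
\begin{enumerate}
\item[(a)] an $\varepsilon$-equilibrium with all denominators at most $k$, whenever $k\ge7\sqrt{1+\ln n}\,/\varepsilon$;
\item[(b)] a $k$-uniform $\varepsilon$-equilibrium, whenever $k\ge5\sqrt{1+\ln n}\,/\varepsilon^{3/2}$.
\end{enumerate}
\end{theorem}

So $K(n,\varepsilon)=\Theta_\varepsilon(\sqrt{\log n})$ for every fixed $\varepsilon\in(0,\frac12)$, which improves the bound $O(\log n)$ for two-action games. The powers of $\varepsilon$ in Theorem~\ref{thm:upper} are also correct.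

\begin{theorem}\label{thm:sharp}
Let $0<\varepsilon\le\frac1{125}$.
\begin{enumerate}
\item[(a)] If $\ln n\ge64$ and $\ln n\ge4\log_2\log_2(1/\varepsilon)+2$, then $K(n,\varepsilon)\ge\sqrt{\ln n}\,/(520\,\varepsilon)$.
\item[(b)] If $\ln n\ge2/\varepsilon+2$, then for every integer $k$ with $1\le k\le\sqrt{\ln n}\,/(1800\,\varepsilon^{3/2})$ some $n$-player game has no $k$-uniform $\varepsilon$-equilibrium.
\end{enumerate}
\end{theorem}

In these ranges the exact orders are therefore $\varepsilon^{-1}\sqrt{\log n}$ for denominators at most $k$ and $\varepsilon^{-3/2}\sqrt{\log n}$ for $k$-uniform strategies. One quantity governs all four theorems: the length of a gap in the set of permitted probabilities near a point $x\in[\varepsilon,1-\varepsilon]$, divided by the standard deviation $\sqrt{x(1-x)}$ of a Bernoulli variable with mean $x$. Gaps are harmless when this ratio is below a constant times $\varepsilon/\sqrt{\log n}$ (Lemma~\ref{lem:rounding}) and fatal when it is above another such constant (Proposition~\ref{prop:sine}). For the multiples of $1/k$ the ratio is worst near $x=\varepsilon$,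 where it is about $1/(k\sqrt\varepsilon)$. For the fractions with denominators at most $k$ it is of order at most $1/k$ throughout the relevant range, and this order is attained next to $\frac12$.

Section~\ref{sec:model} shows the mechanism of the lower bounds in a two-player game. Section~\ref{sec:game} builds the many-player game from an arbitrary family of tests. Threshold tests give Theorems~\ref{thm:answer} and~\ref{thm:closed} in Section~\ref{sec:threshold}. Section~\ref{sec:upper} proves Theorem~\ref{thm:upper}, and trigonometric tests give Theorem~\ref{thm:sharp} in Section~\ref{sec:sine}.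

\section{A two-player model}\label{sec:model}

To prove a lower bound we pick a number $\alpha$ in the middle of a gap of the permitted set and build a game that forces some player to use a probability close to $\alpha$. For bounded denominators there is a wide gap next to $\frac12$.

\begin{lemma}\label{lem:gap}
Let $k\ge1$ be an integer and $\alpha=\frac12+\frac1{4k}$. Every fraction $p/q$ with $1\le q\le k$ satisfies $|p/q-\alpha|\ge\frac1{4k}$.
\end{lemma}

\begin{proof}
For $p/q=\frac12$ equality holds. Otherwise $|p/q-\frac12|=|2p-q|/(2q)\ge\frac1{2k}$, and the triangle inequality gives $|p/q-\alpha|\ge\frac1{2k}-\frac1{4k}$.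
\end{proof}

\begin{example}\label{ex:model}
Fix $\alpha\in(0,1)$ and let $\mu=\min(\alpha,1-\alpha)$. A \emph{base player} chooses $a\in\{0,1\}$ and a \emph{tester} chooses $b\in\{0,1\}$. The tester receives $1-\alpha$ if $a=b=1$, receives $\alpha$ if $a=b=0$, and receives $0$ if $a\ne b$. The base player receives $1$ if $a\neq b$ and $0$ otherwise. Let $x$ and $y$ be the probabilities that $a=1$ and $b=1$. The incentives to play $1$ are
\[
d_{\mathrm{tester}}=x(1-\alpha)-(1-x)\alpha=x-\alpha,\qquad d_{\mathrm{base}}=(1-y)-y=1-2y .
\]
The tester announces the sign of $x-\alpha$, and the announcement pushes the base player back toward $\alpha$. Suppose that $(x,y)$ is an $\varepsilon$-equilibrium with $|x-\alpha|\ge\gamma$, where $\gamma>2\varepsilon$. If $x\ge\alpha+\gamma$, then \eqref{eq:regret} for the tester gives $1-y\le\varepsilon/\gamma$, so $d_{\mathrm{base}}\le-(1-2\varepsilon/\gamma)$, and the base player has regret at least $\alpha(1-2\varepsilon/\gamma)$. If $x\le\alpha-\gamma$, then $y\le\varepsilon/\gamma$, so $d_{\mathrm{base}}\ge1-2\varepsilon/\gamma$, and the regret is at least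 $(1-\alpha)(1-2\varepsilon/\gamma)$. Thus no such $\varepsilon$-equilibrium exists when
\[
\mu\,(1-2\varepsilon/\gamma)>\varepsilon .
\]
Let $\varepsilon\le\frac1{16}$, $k=\lfloor1/(16\varepsilon)\rfloor$, $\alpha=\frac12+\frac1{4k}$ and $\gamma=\frac1{4k}\ge4\varepsilon$. Then $\mu\ge\frac14$, the left-hand side is at least $\frac18>\varepsilon$, and Lemma~\ref{lem:gap} gives $K(2,\varepsilon)>\lfloor1/(16\varepsilon)\rfloor$.
\end{example}

With one base player nothing better is possible in this way. A tester sees one sample $a$, its incentive is the mean of some function $D(a)\in[-1,1]$, and this mean moves by at most $2|x-\alpha|$ when the base player moves from $\alpha$ to $x$. A tester that is indifferent at $\alpha$ may therefore do anything it likes when $|x-\alpha|\le\varepsilon/2$.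

Several base players amplify the signal. Let $s$ base players use probabilities $x_1,\dots,x_s$, put $v=x-\alpha\mathbf1$ with $\mathbf 1=(1,\dots,1)$, and suppose that \emph{all} of them avoid $\alpha$, say $|v_i|\ge\gamma$. For $\sigma=\operatorname{sgn}v\in\{\pm1\}^s$ the statistic $\sigma\cdot(a-\alpha\mathbf1)$ has mean $\|v\|_1=\sum_i|v_i|\ge\gamma s$ and variance $\sum_ix_i(1-x_i)\le s/4$. One sample detects the deviation as soon as $\gamma$ is a large multiple of $1/\sqrt s$. Three difficulties remain.

\emph{The signs are unknown.} The statistic $\sum_i(a_i-\alpha)$ has mean $0$ when half of the $v_i$ equal $\gamma$ and half equal $-\gamma$. We need a test for every $\sigma\in\{\pm1\}^s$. This costs $2^s$ players, so $s\approx\log n$ and $\gamma\approx1/\sqrt{\log n}$. It is the reason why the union bound of Section~\ref{sec:intro} cannot be removed: whatever the rounding errors are, some tester is aligned with all of them.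

\emph{The size is unknown.} Many tests may fire, and the base players must be handed one pattern $\hat\sigma$ that pushes them back. We shall need $\hat\sigma\cdot v$ to be a definite fraction of $\|v\|_1$, while a test with a threshold $h$ of order $\sqrt s$ certifies only that $\hat\sigma\cdot v$ is at least of order $h$, which is weak when $\|v\|_1$ is much larger than $h$. So we test at many levels and listen only to the highest level at which a test fires.

\emph{The testers err.} A tester with incentive $\kappa$ may play the wrong action with probability $\varepsilon/\kappa$, and among exponentially many testers some will. We replace each tester by $r$ copies and take the majority; $r$ of order $s$ makes all errors together unlikely.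

\section{The detection game}\label{sec:game}

Fix an integer $s\ge1$, a finite nonempty set $\mathcal L$ of integers called \emph{levels}, an odd integer $r\ge1$, and functions
\[
D_{\sigma,\ell}\colon\{0,1\}^s\to[-1,1]\qquad(\sigma\in\{\pm1\}^s,\ \ell\in\mathcal L)
\]
called \emph{tests}. The \emph{detection game} has $s+r|\mathcal L|2^s$ players.

\emph{Testers} $(\sigma,\ell,j)$, $1\le j\le r$. If the base players choose $a\in\{0,1\}^s$, the tester receives $\max(D_{\sigma,\ell}(a),0)$ for action $1$ and $\max(-D_{\sigma,\ell}(a),0)$ for action $0$. The difference of the two payoffs is $D_{\sigma,\ell}(a)$.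

\emph{Base players} $i\in\{1,\dots,s\}$. Given the actions of the testers, let $B_{\sigma,\ell}\in\{0,1\}$ be the majority action of the $r$ testers $(\sigma,\ell,\cdot)$, and say that the test $(\sigma,\ell)$ \emph{fires} if $B_{\sigma,\ell}=1$. Let $\hat\ell$ be the largest level at which some test fires, and let $\hat\sigma$ be the first $\sigma$, in a fixed order of $\{\pm1\}^s$, such that $(\sigma,\hat\ell)$ fires. If no test fires, let $\hat\sigma=\mathbf1$. Player $i$ receives $1$ if $a_i=1$ and $\hat\sigma_i=-1$, or if $a_i=0$ and $\hat\sigma_i=1$, and receives $0$ otherwise. The difference between the payoffs of actions $1$ and $0$ is $-\hat\sigma_i$.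

All payoffs lie in $[0,1]$. If the base players use $x\in[0,1]^s$, the incentive of a tester $(\sigma,\ell,j)$ is $\mathbb E_xD_{\sigma,\ell}$, where $\mathbb E_x$ denotes expectation over independent $a_i\in\{0,1\}$ with means $x_i$. The incentive of base player $i$ is $d_i=-\mathbb E\,\hat\sigma_i$, where the expectation is over the independent actions of the testers. For $\kappa>0$ we call a test $D$ \emph{$\kappa$-positive} at $x$ if $\mathbb E_xD\ge\kappa$ and \emph{$\kappa$-negative} at $x$ if $\mathbb E_xD\le-\kappa$. About the testers of the remaining tests we assume nothing.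

We use Hoeffding's inequality in the following form: if $Y_1,\dots,Y_N$ are independent, each takes values in an interval of length $1$, and $S=\sum_jY_j$, then for $h\ge0$
\begin{equation}\label{eq:hoeffding}
\mathbb P(S-\mathbb ES\ge h)\le e^{-2h^2/N},\qquad \mathbb P(S-\mathbb ES\le -h)\le e^{-2h^2/N}.
\end{equation}

The next lemma separates the game theory from the statistics. It says what the tests must achieve: at some level $\ell^*$ a test must fire, and from that level on only well-aligned patterns may be able to fire.

\begin{lemma}\label{lem:detect}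
Let $\alpha\in(0,1)$, $\mu=\min(\alpha,1-\alpha)$, $\varepsilon>0$, $\kappa>2\varepsilon$, $c\in(0,1]$, and
\[
\delta=2^s|\mathcal L|\exp\Big(-2r\Big(\frac12-\frac\varepsilon\kappa\Big)^2\Big).
\]
Let $X\subset[0,1]^s\setminus\{\alpha\mathbf1\}$ be a set such that for each $x\in X$, with $v=x-\alpha\mathbf1$, there is a level $\ell^*\in\mathcal L$ for which
\begin{enumerate}
\item[(i)] some test $(\sigma,\ell^*)$ is $\kappa$-positive at $x$;
\item[(ii)] every test $(\sigma,\ell)$ with $\ell\ge\ell^*$ that is not $\kappa$-negative at $x$ satisfies $\sigma\cdot v\ge c\|v\|_1$.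
\end{enumerate}
If $c-2\delta>\varepsilon/\mu$, then the detection game has no $\varepsilon$-equilibrium whose base part lies in $X$.
\end{lemma}

\begin{proof}
Suppose that there is one, with base part $x\in X$. We bound $\mathbb E\,\hat\sigma\cdot v$ from below using the testers and from above using the base players.

\emph{The majorities are right.} By \eqref{eq:regret}, a tester of a $\kappa$-positive test plays $0$ with probability at most $\varepsilon/\kappa$, and a tester of a $\kappa$-negative test plays $1$ with probability at most $\varepsilon/\kappa$. For one such test, the number of wrong actions among its $r$ testers has mean at most $r\varepsilon/\kappa$, and the majority is wrong only if this number exceeds $r/2$. Here $\kappa>2\varepsilon$ is needed: it makes $r(\frac12-\frac\varepsilon\kappa)$ positive, and \eqref{eq:hoeffding} bounds the probability of a wrong majority by $\exp(-2r(\frac12-\frac\varepsilon\kappa)^2)$. Let $G$ be the event that all $\kappa$-positive tests fire and no $\kappa$-negative test fires. There are $2^s|\mathcal L|$ tests, so $\mathbb P(G)\ge1-\delta$.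

\emph{The selected pattern is aligned with $v$.} On $G$, a test at level $\ell^*$ fires by (i), so $\hat\ell\ge\ell^*$. The test $(\hat\sigma,\hat\ell)$ fires, so it is not $\kappa$-negative, and (ii) gives $\hat\sigma\cdot v\ge c\|v\|_1$. Off $G$ we still have $\hat\sigma\cdot v\ge-\|v\|_1$. Since $c\le1$,
\begin{equation}\label{eq:lower}
\mathbb E\,\hat\sigma\cdot v\ \ge\ \big(c-(c+1)(1-\mathbb P(G))\big)\|v\|_1\ \ge\ (c-2\delta)\|v\|_1 .
\end{equation}

\emph{The base players tolerate only a weak push toward $\alpha$.} We claim that $-v_id_i\le|v_i|\,\varepsilon/\mu$ for each base player. If $v_id_i\ge0$, the left-hand side is nonpositive. If $v_i>0>d_i$, then $x_i>\alpha$ and \eqref{eq:regret} gives $|d_i|\le\varepsilon/x_i\le\varepsilon/\alpha$. If $v_i<0<d_i$, then $1-x_i>1-\alpha$ and $d_i\le\varepsilon/(1-x_i)\le\varepsilon/(1-\alpha)$. This proves the claim. Summing over $i$ and using $d_i=-\mathbb E\,\hat\sigma_i$,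
\begin{equation}\label{eq:upperpush}
\mathbb E\,\hat\sigma\cdot v=-\sum_{i=1}^sv_id_i\le\frac\varepsilon\mu\,\|v\|_1 .
\end{equation}
As $x\ne\alpha\mathbf1$ we have $\|v\|_1>0$, and \eqref{eq:lower} and \eqref{eq:upperpush} give $c-2\delta\le\varepsilon/\mu$, a contradiction.
\end{proof}

The level $\ell^*$ depends on $x$ and is unknown to the players; the rule ``highest level that fires'' is what makes the tests below $\ell^*$ irrelevant. The condition $c>\varepsilon/\mu$ shows what is at stake in the two applications. When $\varepsilon$ is close to $\mu$, which happens for $\varepsilon$ near $\frac12$ and near the endpoints of $[\varepsilon,1-\varepsilon]$, we need $c$ and $\kappa$ close to $1$, that is, almost perfect tests. When $\varepsilon$ is small, a constant $c$ and a signal $\kappa$ of order $\varepsilon$ suffice, and much smaller deviations can be detected.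

\section{Threshold tests}\label{sec:threshold}

\begin{proposition}\label{prop:threshold}
Let $\beta\in(0,1)$ and $C_\beta=\frac{12}\beta\sqrt{\frac12\ln(4/\beta)}$. There is $s_0(\beta)$ with the following property. Let $s\ge s_0(\beta)$, $\varepsilon\in(0,\frac12)$ and $\alpha\in(0,1)$ satisfy $\mu=\min(\alpha,1-\alpha)\ge\varepsilon/(1-\beta)$. Then there is a game with at most $e^s$ players, $s$ of them called base players, that has no $\varepsilon$-equilibrium in which every base player satisfies $|x_i-\alpha|\ge C_\beta/\sqrt s$.
\end{proposition}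

\begin{proof}
The number $\beta$ is the room between $\varepsilon/\mu$ and $1$; we spend a quarter of it on the misalignment $1-c$ and a quarter on the error $2\delta$.

\emph{The tests.} Let $h=\sqrt{\frac s2\ln(4/\beta)}$, so that $e^{-2h^2/s}=\beta/4$ and $C_\beta\sqrt s=12h/\beta$. Let $\Lambda=\lceil s/h\rceil$, $\mathcal L=\{1,\dots,\Lambda\}$, and
\[
D_{\sigma,\ell}(a)=\begin{cases}\ \ 1&\text{if }\sigma\cdot(a-\alpha\mathbf1)\ge\ell h,\\-1&\text{otherwise.}\end{cases}
\]
The spacing $h$ of the thresholds is the size of the noise. Indeed, $\sigma\cdot(a-\alpha\mathbf1)=\sigma\cdot v+\sigma\cdot(a-x)$, and $\sigma\cdot(a-x)$ is a sum of $s$ independent centered terms, each in an interval of length $1$. By \eqref{eq:hoeffding} it exceeds $h$ with probability at most $\beta/4$, and it is below $-h$ with probability at most $\beta/4$. Put $\kappa=1-\beta/2$. If $\sigma\cdot v\ge(\ell+1)h$, then $D_{\sigma,\ell}(a)=-1$ forces $\sigma\cdot(a-x)<-h$, so $\mathbb E_xD_{\sigma,\ell}\ge1-2\cdot\frac\beta4=\kappa$. If $\sigma\cdot v<(\ell-1)h$, then $D_{\sigma,\ell}(a)=1$ forces $\sigma\cdot(a-x)>h$,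 so $\mathbb E_xD_{\sigma,\ell}\le-\kappa$. In short, the test $(\sigma,\ell)$ is
\begin{equation}\label{eq:bands}
\text{$\kappa$-positive if }\sigma\cdot v\ge(\ell+1)h,\qquad\text{$\kappa$-negative if }\sigma\cdot v<(\ell-1)h .
\end{equation}

\emph{Conditions (i) and (ii).} Let $X=\{x\in[0,1]^s:|x_i-\alpha|\ge C_\beta/\sqrt s\text{ for all }i\}$, fix $x\in X$, and let $L=\|v\|_1$. Then $12h/\beta=C_\beta\sqrt s\le L\le s$. Let $\ell^*$ be the largest $\ell\in\mathcal L$ with $(\ell+1)h\le L$; the level $\ell=1$ qualifies because $L\ge2h$. Since $(\Lambda+1)h>s\ge L$, we have $\ell^*<\Lambda$. So $\ell^*+1$ is a level that does not qualify, and $(\ell^*+2)h>L$. For $\sigma^*=\operatorname{sgn}v$ we have $\sigma^*\cdot v=L\ge(\ell^*+1)h$, and (i) holds by \eqref{eq:bands}. If $\ell\ge\ell^*$ and $(\sigma,\ell)$ is not $\kappa$-negative, then by \eqref{eq:bands}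
\[
\sigma\cdot v\ge(\ell^*-1)h>L-3h\ge\Big(1-\frac\beta4\Big)L .
\]
The last step uses $h\le\beta L/12$ and is the only place where the size of $C_\beta$ matters beyond $L\ge 2h$. So (ii) holds with $c=1-\beta/4$.

\emph{The error $\delta$.} Since $\mu\le\frac12$, we have $2\varepsilon\le1-\beta<\kappa$ and
\[
\frac12-\frac\varepsilon\kappa\ \ge\ \frac12-\frac{1-\beta}{2-\beta}=\frac\beta{2(2-\beta)}\ \ge\ \frac\beta4 ,
\]
so $\delta\le2^s\Lambda e^{-r\beta^2/8}$. Let $r$ be the least odd integer with $2^s\Lambda e^{-r\beta^2/8}\le\beta/8$. Then $c-2\delta\ge1-\beta/2>1-\beta\ge\varepsilon/\mu$, and Lemma~\ref{lem:detect} applies.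

\emph{The number of players.} From $h\ge\sqrt{s/2}$ we get $\Lambda\le\sqrt{2s}+1$, and $r\le8\beta^{-2}\big(s\ln2+\ln\Lambda+\ln(8/\beta)\big)+2$. Hence $s+r\Lambda2^s\le C s^{3/2}2^s$ with $C$ depending on $\beta$ only, and this is at most $e^s$ for $s\ge s_0(\beta)$ because $2<e$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:answer}]
The case $\varepsilon\ge\frac12$ is \eqref{eq:half}. Let $\varepsilon<\frac12$ and $\beta_0=1-2\varepsilon\in(0,1)$. At $\alpha=\frac12$ the room $1-\varepsilon/\mu$ would be $\beta_0$; we use a point slightly to the right of $\frac12$ and lose a little of it. Put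
\[
\beta=\tfrac34\beta_0,\qquad s=\lfloor\ln n\rfloor,\qquad k=\lfloor\sqrt s/(4C_\beta)\rfloor,\qquad\alpha=\tfrac12+\tfrac1{4k},
\]
and let $n$ be so large that $\ln n\ge2$, $s\ge s_0(\beta)$ and $k\ge2/\beta_0$. Then $\mu=\frac12(1-\frac1{2k})\ge\frac12(1-\frac{\beta_0}4)$. Since $(1-\frac{\beta_0}4)(1-\frac{3\beta_0}4)=1-\beta_0+\frac3{16}\beta_0^2\ge1-\beta_0$,
\[
\frac\varepsilon\mu\le\frac{1-\beta_0}{1-\beta_0/4}\le1-\tfrac34\beta_0=1-\beta .
\]
Proposition~\ref{prop:threshold} gives a game with at most $e^s\le n$ players, which we pad with dummies to $n$ players. By Lemma~\ref{lem:gap}, every fraction with denominator at most $k$ has distance at least $\frac1{4k}\ge C_\beta/\sqrt s$ from $\alpha$, so this game has no $\varepsilon$-equilibrium with denominators at most $k$. As $s\ge\ln n-1\ge\frac12\ln n$ and $4\sqrt2<6$,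
\[
K(n,\varepsilon)\ge k+1>\frac{\sqrt s}{4C_\beta}\ge\frac{\sqrt{\ln n}}{6C_\beta}.
\]
In particular $\sup_nK(n,\varepsilon)=\infty$.
\end{proof}

For Theorem~\ref{thm:closed}, and again for the upper bounds, we need equilibria that stay away from $0$ and $1$. They are the exact equilibria of a game in which every player's hand trembles with probability $\eta$.

\begin{lemma}\label{lem:tremble}
Let $0<\eta<\frac12$. Every $n$-player game has a profile $x\in[\eta,1-\eta]^n$ such that, for all $i$, $d_i(x)>0$ implies $x_i=1-\eta$, and $d_i(x)<0$ implies $x_i=\eta$. At such a profile all regrets are at most $\eta$.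
\end{lemma}

\begin{proof}
Consider the finite game in which player $i$ has two actions, ``play $1$ with probability $1-\eta$'' and ``play $1$ with probability $\eta$'', and the payoffs are the expected payoffs of the original game. Choosing the first action with probability $p_i$ means playing $1$ with probability $x_i=\eta+(1-2\eta)p_i$, so its mixed strategies correspond to the points $x_i\in[\eta,1-\eta]$, and by multilinearity the payoff is $u_i(x)$. Take a Nash equilibrium of this game \cite{Nash}: each $x_i$ maximizes $u_i(\cdot,x_{-i})$ over $[\eta,1-\eta]$. This function is affine with slope $d_i(x)$, which gives the two implications. If $d_i(x)\ne0$, the worse action has probability $\eta$ and the regret is $\eta|d_i(x)|\le\eta$; if $d_i(x)=0$, the regret is $0$.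
\end{proof}

With $\eta=\varepsilon$ the lemma shows that Proposition~\ref{prop:threshold} needs a hypothesis of the kind $\mu>\varepsilon$: no game can force a player near a point $\alpha\notin[\varepsilon,1-\varepsilon]$.

\begin{proof}[Proof of Theorem~\ref{thm:closed}]
If $[\varepsilon,1-\varepsilon]\subset F$, the profile of Lemma~\ref{lem:tremble} with $\eta=\varepsilon$ is an $\varepsilon$-equilibrium with all $x_i\in F$. Conversely, suppose that $[\varepsilon,1-\varepsilon]\not\subset F$. The complement of $F$ is open in $[0,1]$ and meets $[\varepsilon,1-\varepsilon]$, an interval of positive length, so it meets the interior: there are $\alpha\in(\varepsilon,1-\varepsilon)$ and $\gamma>0$ with $|y-\alpha|\ge\gamma$ for all $y\in F$. Put $\beta=1-\varepsilon/\min(\alpha,1-\alpha)\in(0,1)$ and take $s\ge s_0(\beta)$ with $C_\beta/\sqrt s\le\gamma$. The game of Proposition~\ref{prop:threshold} has no $\varepsilon$-equilibrium with all $x_i\in F$.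
\end{proof}

\begin{remark}
The ``only if'' part fails without closedness. Regrets are continuous in $x$ and vanish at a Nash equilibrium, so a whole neighborhood of it consists of $\varepsilon$-equilibria. Hence every dense $F$, such as the set of rationals in $[0,1]$, works for all games.
\end{remark}

\section{Random rounding and the upper bounds}\label{sec:upper}

We start from the profile $x$ of Lemma~\ref{lem:tremble} and round its coordinates independently and without bias to permitted values. We must show that no incentive $d_i$ moves by more than $\varepsilon$. Each coordinate can move $d_i$ by an amount of order $1/k$, and adding $n$ such contributions, even in quadrature, gives $\sqrt n/k$. The gain comes from the boundedness of the payoffs: a function with values in $[-1,1]$ has Fourier coefficients whose squares sum to at most $1$, so it cannot be sensitive to all coordinates at once. For a union bound over $n$ players we need moments of order $q\approx\ln n$, and these are supplied by Bonami's hypercontractive inequality \cite{Bonami}, \cite[Ch.~9--10]{ODonnell}: if $\xi_1,\dots,\xi_n$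 are independent uniform signs $\pm1$, the $c_T$ ($T\subset\{1,\dots,n\}$) are real numbers and $q\ge2$, then
\begin{equation}\label{eq:bonami}
\Big\|\sum_Tc_T\prod_{i\in T}\xi_i\Big\|_q\le\Big(\sum_T(q-1)^{|T|}c_T^2\Big)^{1/2},
\end{equation}
where $\|Y\|_q=(\mathbb E|Y|^q)^{1/q}$.

\begin{lemma}\label{lem:moment}
Let $G\colon\{0,1\}^n\to[-1,1]$ and let $g(y)=\mathbb E_yG$, $y\in[0,1]^n$, be its multilinear extension. Let $x\in(0,1)^n$, $\nu_i=\sqrt{x_i(1-x_i)}$ and $\tau>0$. Let $x'$ be a random point of $[0,1]^n$ with independent coordinates such that $\mathbb Ex_i'=x_i$ and $x_i'$ takes values in an interval of length at most $\tau\nu_i$. If $q\ge2$ and $(q-1)\tau^2\le1$, then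
\[
\|g(x')-g(x)\|_q\le\tau\sqrt{q-1}.
\]
\end{lemma}

\begin{proof}
\emph{Expansion around $x$.} Under $\mathbb E_x$ the variables $(a_i-x_i)/\nu_i$ are independent with mean $0$ and variance $1$. Hence the $2^n$ functions $\chi_T(a)=\prod_{i\in T}(a_i-x_i)/\nu_i$ are orthonormal, and they form a basis of the $2^n$-dimensional space of functions on $\{0,1\}^n$. Write $G=\sum_T\hat g(T)\chi_T$; then $\sum_T\hat g(T)^2=\mathbb E_xG^2\le1$. Taking $\mathbb E_y$ and using independence, $g(y)=\sum_T\hat g(T)\prod_{i\in T}(y_i-x_i)/\nu_i$. In particular $g(x)=\hat g(\emptyset)$, and with $z=x'-x$,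
\[
g(x')-g(x)=\sum_{T\ne\emptyset}\hat g(T)\prod_{i\in T}\frac{z_i}{\nu_i}.
\]

\emph{Symmetrization.} The errors $z_i$ are centered but in general not symmetric, while \eqref{eq:bonami} concerns uniform signs. Let $\tilde z$ be an independent copy of $z$, let $W_i=z_i-\tilde z_i$, and let $P=\sum_{T\ne\emptyset}\hat g(T)\prod_{i\in T}W_i/\nu_i$. The $\tilde z_i$ are independent, centered and independent of $z$, so $\mathbb E[\prod_{i\in T}W_i\mid z]=\prod_{i\in T}z_i$, and therefore $g(x')-g(x)=\mathbb E[P\mid z]$. Jensen's inequality for the convex function $|\cdot|^q$ gives $\|g(x')-g(x)\|_q\le\|P\|_q$. The $W_i$ are independent and symmetric, so $(W_i)$ has the same law as $(\xi_iW_i)$, where the $\xi_i$ are independent uniform signs, independent of $W$. Thus $P$ has the same law as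
\[
P'=\sum_{T\ne\emptyset}c_T\prod_{i\in T}\xi_i,\qquad c_T=\hat g(T)\prod_{i\in T}\frac{W_i}{\nu_i}.
\]
Both $z_i$ and $\tilde z_i$ lie in one interval of length $\tau\nu_i$, so $|W_i|\le\tau\nu_i$ and $|c_T|\le|\hat g(T)|\tau^{|T|}$.

\emph{Hypercontractivity.} Condition on $W$ and apply \eqref{eq:bonami}. Since $(q-1)\tau^2\le1$, the factor $((q-1)\tau^2)^{|T|}$ is largest for $|T|=1$ among nonempty $T$, and
\[
\mathbb E\big[|P'|^q\mid W\big]^{1/q}\le\Big(\sum_{T\ne\emptyset}\hat g(T)^2\big((q-1)\tau^2\big)^{|T|}\Big)^{1/2}\le\tau\sqrt{q-1}.
\]
Averaging the $q$-th power over $W$ completes the proof.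
\end{proof}

The lemma measures rounding errors in units of $\nu_i$, which tends to $0$ at the endpoints of $[0,1]$. This is why we round the profile of Lemma~\ref{lem:tremble} rather than a Nash equilibrium, whose coordinates may be arbitrarily close to $0$ or $1$. That profile has a second merit: if $\eta$ and $1-\eta$ are permitted values, then the players with a strict preference are not moved at all, and the players who are moved were indifferent.

\begin{lemma}\label{lem:rounding}
Let $0<\eta\le\varepsilon<\frac12$, let $\Phi\subset[0,1]$ be finite with $\eta,1-\eta\in\Phi$, and let $\tau>0$ satisfy $\tau^2\le\varepsilon^2/(2e(1+\ln n))$. Suppose that for each $x\in[\eta,1-\eta]\setminus\Phi$ the distance between the two neighbors of $x$ in $\Phi$ is at most $\tau\sqrt{x(1-x)}$. Then every $n$-player game has an $\varepsilon$-equilibrium with all $x_i\in\Phi$.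
\end{lemma}

\begin{proof}
Take $x$ from Lemma~\ref{lem:tremble} and define $x'$ with independent coordinates: $x_i'=x_i$ if $x_i\in\Phi$, and otherwise $x_i'$ is one of the two neighbors of $x_i$ in $\Phi$, chosen with the probabilities that make $\mathbb Ex_i'=x_i$. The neighbors exist because $\eta,1-\eta\in\Phi$.

First, if $|d_i(x')-d_i(x)|\le\varepsilon$, then player $i$ has regret at most $\varepsilon$ at $x'$. Suppose $d_i(x')\ge0$, so that the regret is $(1-x_i')d_i(x')$. If $x_i'=1-\eta$, it is at most $\eta\le\varepsilon$. If $x_i'\ne1-\eta$, then $x_i\ne1-\eta$ because points of $\Phi$ are not moved; hence $d_i(x)\le0$, so $d_i(x')\le\varepsilon$, and the regret is at most $\varepsilon$. Suppose $d_i(x')<0$, so that the regret is $x_i'|d_i(x')|$. If $x_i'=\eta$, it is at most $\eta$. If not, then $x_i\ne\eta$, so $d_i(x)\ge0$ and $|d_i(x')|\le\varepsilon$.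

It remains to find an outcome $x'$ that is good for all $i$. The function $d_i$ is the multilinear extension of $a\mapsto u_i(1,a_{-i})-u_i(0,a_{-i})\in[-1,1]$. Put $q=\varepsilon^2/(e\tau^2)$. Then $q\ge2(1+\ln n)\ge2$ and $(q-1)\tau^2\le\varepsilon^2/e\le1$, so Lemma~\ref{lem:moment} gives $\|d_i(x')-d_i(x)\|_q\le\tau\sqrt q=\varepsilon e^{-1/2}$. By Markov's inequality applied to the $q$-th power,
\[
\mathbb P\big(|d_i(x')-d_i(x)|>\varepsilon\big)\le\Big(\frac{\tau\sqrt q}\varepsilon\Big)^q=e^{-q/2}\le\frac1{en}.
\]
The $n$ bad events have total probability at most $1/e<1$, so some outcome avoids all of them.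
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:upper}(b)]
Let $k\ge5\sqrt{1+\ln n}\,\varepsilon^{-3/2}$, so that $\varepsilon k\ge1$. Let $\Phi=\{0,\frac1k,\dots,1\}$ and $\eta=\lfloor\varepsilon k\rfloor/k$. Then $\eta,1-\eta\in\Phi$, and $\varepsilon/2\le\eta\le\varepsilon$ because $\lfloor t\rfloor\ge t/2$ for $t\ge1$. For $x\in[\eta,1-\eta]$ we have $x(1-x)\ge\eta(1-\eta)\ge\eta/2\ge\varepsilon/4$, and all gaps have length $1/k$. So the gap condition of Lemma~\ref{lem:rounding} holds with $\tau=2/(k\sqrt\varepsilon)$. The condition on $\tau$ reads $k^2\ge8e(1+\ln n)/\varepsilon^3$, and it holds since $8e<25$.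
\end{proof}

\begin{remark}\label{rem:most}
Let $\varepsilon<\frac12$ and $k\ge1/\varepsilon$, and take $\Phi$, $\eta$, $\tau$ as in the last proof. If $\tau\le1$, Lemma~\ref{lem:moment} with $q=2$ and Markov's inequality bound the probability of each bad event by $\tau^2/\varepsilon^2=4/(k^2\varepsilon^3)$. Taking the expected number of bad events, every $n$-player game has a $k$-uniform profile at which at most $4n/(k^2\varepsilon^3)$ players have regret above $\varepsilon$. (If $\tau>1$ this bound exceeds $n$.) It is the demand that \emph{every} player be satisfied that costs $\sqrt{\log n}$.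
\end{remark}

For part (a) we may use all denominators up to $k$. The point is that near a small $x$ these fractions are much denser than the multiples of $1/k$. We recall the two properties of Farey fractions that we need, with the short proof.

\begin{lemma}\label{lem:farey}
Let $\Phi_k$ be the set of fractions in $[0,1]$ with denominator at most $k$, and let $a/b<a'/b'$ be consecutive elements of $\Phi_k$ in lowest terms. Then $a'/b'-a/b=1/(bb')$ and $b+b'\ge k+1$.
\end{lemma}

\begin{proof}
Since $\gcd(a,b)=1$, there are integers $c,d$ with $bc-ad=1$, and $d$ may be shifted by multiples of $b$, so we can take $k-b<d\le k$; then $d\ge1$. Now $c/d-a/b=1/(bd)>0$, and $c/d$ either lies in $\Phi_k$ or exceeds $1$, so $c/d\ge a'/b'$. If the inequality were strict, then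
\[
\frac1{bd}=\Big(\frac cd-\frac{a'}{b'}\Big)+\Big(\frac{a'}{b'}-\frac ab\Big)\ge\frac1{b'd}+\frac1{bb'}=\frac{b+d}{bb'd}>\frac k{bb'd}\ge\frac1{bd},
\]
which is false. So $c/d=a'/b'$, and $\gcd(c,d)=1$ gives $(c,d)=(a',b')$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:upper}(a)]
Let $k\ge7\sqrt{1+\ln n}/\varepsilon$, $\Phi=\Phi_k$ and $\eta=1/\lceil1/\varepsilon\rceil\le\varepsilon$. Since $\lceil1/\varepsilon\rceil\le7/\varepsilon\le k$, we have $\eta,1-\eta\in\Phi$, and also $\frac12\in\Phi$. Let $x\in[\eta,1-\eta]\setminus\Phi$. The set $\Phi$ and the function $x(1-x)$ are symmetric under $x\mapsto1-x$, so we may assume $x<\frac12$. Let $y=a/b<x<y'=a'/b'$ be the neighbors of $x$ in lowest terms; then $\eta\le y<y'\le\frac12$, so $a,a'\ge1$ and $b'\ge2$.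

The gap is $1/(bb')$, one of $b,b'$ is large by Lemma~\ref{lem:farey}, and neither can be much smaller than $1/x$. Indeed $1/b\le y<x$, and
\[
\frac1{b'}\le y'=y+\frac1{bb'}\le y\Big(1+\frac1{b'}\Big)\le\frac32y<\frac32x .
\]
Thus $1/\min(b,b')\le\frac32x$ and $1/\max(b,b')\le2/(k+1)\le2/k$, so $y'-y\le3x/k$. Using $1-x\ge\frac12$ and $x\le\frac12$,
\[
\frac{(y'-y)^2}{x(1-x)}\le\frac{9x^2}{k^2}\cdot\frac2x=\frac{18x}{k^2}\le\frac9{k^2}.
\]
So the gap condition of Lemma~\ref{lem:rounding} holds with $\tau=3/k$. The condition on $\tau$ reads $k^2\ge18e(1+\ln n)/\varepsilon^2$, and it holds since $18e<49$.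
\end{proof}

\section{Trigonometric tests and the dependence on $\varepsilon$}\label{sec:sine}

Threshold tests detect deviations of order $1/\sqrt s$ however small $\varepsilon$ is. To match Lemma~\ref{lem:rounding} we must detect deviations of order $\varepsilon\sqrt{\alpha/s}$. Then the mean $\|v\|_1\approx\varepsilon\sqrt{\alpha s}$ of the aligned statistic is only about $\varepsilon$ times the noise $\sqrt{\alpha s}$, and we need tests whose expectations we know to within a fraction of $\varepsilon$. Tail bounds do not give this. The function $\sin(u\,\sigma\cdot a+\text{const})$ does: it is bounded, and it is the imaginary part of a product of independent factors, so its expectation can be computed exactly. The answer has the form $R\sin(\text{phase})$, where the phase is close to $u\,\sigma\cdot v$ up to a shift that we choose and the amplitude $R$ is roughly $\exp(-u^2\times\text{variance}/2)$. The amplitude stays bounded below if $u\le1/\sqrt{\alpha s}$, and at this frequency the phase reaches a multiple of $\varepsilon$ exactly when $\|v\|_1$ is a multiple of $\varepsilon\sqrt{\alpha s}$.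 If $\|v\|_1$ is larger, the phase may wrap around the circle and the test says nothing. So the levels are now frequencies $u_\ell=2^{-\ell}u_0$, and the highest level that fires is the lowest frequency at which the deviation is still visible.

\begin{proposition}\label{prop:sine}
Let $0<\varepsilon\le\frac1{125}$, let $s$ be an integer with $s\ge32$ and $s\ge2\log_2\log_2(1/\varepsilon)$, and let $\alpha\in(0,1)$ satisfy $\mu=\min(\alpha,1-\alpha)\ge16\varepsilon$ and $s\alpha\ge16$. There is a game with at most $e^{2s}$ players, $s$ of them called base players, that has no $\varepsilon$-equilibrium in which every base player satisfies $|x_i-\alpha|\ge\gamma$, where $\gamma=84\,\varepsilon\sqrt{\alpha/s}$.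
\end{proposition}

\begin{proof}
Let $t=40\varepsilon\le\frac13$, $u_0=1/\sqrt{s\alpha}$, $u_\ell=2^{-\ell}u_0$, $\Lambda=\lceil\log_2(s/t)\rceil$ and $\mathcal L=\{0,1,\dots,\Lambda\}$. The hypothesis $s\alpha\ge16$ gives $u_\ell\le\frac14$ for all $\ell$. From $\sin u\ge u-u^3/6$ and $\cos u\ge1-u^2/2$ we get, for $0<u\le\frac14$,
\begin{equation}\label{eq:trig}
\tfrac{95}{96}u\le\sin u\le u,\qquad\cos\tfrac u2\ge\tfrac{127}{128},\qquad\tan^2\tfrac u2\le\Big(\frac{1/8}{127/128}\Big)^2=\Big(\frac{16}{127}\Big)^2<\frac1{60}.
\end{equation}

\emph{One Bernoulli variable.} We write $\mathrm i$ for the imaginary unit. For $0<u\le\frac14$ and $p\in[0,1]$ let $\varphi_u(p)=1-p+pe^{\mathrm iu}$, the expectation of $e^{\mathrm iua}$ when $a\in\{0,1\}$ has mean $p$. This point lies on the chord from $1$ to $e^{\mathrm iu}$; let $\theta_u(p)\in[0,u]$ be its argument. Expanding the square of the modulus,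
\begin{equation}\label{eq:modulus}
|\varphi_u(p)|^2=(1-p)^2+2p(1-p)\cos u+p^2=1-2p(1-p)(1-\cos u)\in\big[\cos^2\tfrac u2,\,1\big],
\end{equation}
the minimum $\frac12(1+\cos u)$ being attained at $p=\frac12$. The chord lies in the right half-plane, where $\theta_u=\operatorname{Im}\log\varphi_u$ with the principal logarithm, so
\[
\theta_u'(p)=\operatorname{Im}\frac{e^{\mathrm iu}-1}{\varphi_u(p)}=\frac{\operatorname{Im}\big[(e^{\mathrm iu}-1)(1-p+pe^{-\mathrm iu})\big]}{|\varphi_u(p)|^2}=\frac{(1-p)\sin u+p\sin u}{|\varphi_u(p)|^2}=\frac{\sin u}{|\varphi_u(p)|^2}.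
\]
By \eqref{eq:modulus} and \eqref{eq:trig}, $\sin u\le\theta_u'(p)\le(1+\tan^2\frac u2)\sin u\le\frac{61}{60}\sin u$. The mean value theorem shows that the phase is almost exactly linear:
\begin{equation}\label{eq:linear}
\theta_u(p)-\theta_u(\alpha)=(1+\zeta)(p-\alpha)\sin u\qquad\text{for some }\zeta=\zeta(u,p)\in[0,\tfrac1{60}].
\end{equation}

\emph{The tests.} Let
\[
D_{\sigma,\ell}(a)=\sin\Big(\sum_{i=1}^s\sigma_i\big(u_\ell a_i-\theta_{u_\ell}(\alpha)\big)-t\Big).
\]
Centering at $\theta_{u_\ell}(\alpha)$ makes the phase vanish exactly at $x=\alpha\mathbf1$, and the shift $-t$ makes a test negative unless its pattern is well aligned with $v$. For $\sigma_i=\pm1$ we have $\mathbb E_xe^{\mathrm i\sigma_iua_i}=|\varphi_u(x_i)|\,e^{\mathrm i\sigma_i\theta_u(x_i)}$, the case $\sigma_i=-1$ being the complex conjugate of the case $\sigma_i=1$. Multiplying these independent factors and taking the imaginary part,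
\begin{equation}\label{eq:exact}
\mathbb E_xD_{\sigma,\ell}=R_\ell\,\sin(\sigma\cdot w^\ell-t),\qquad w_i^\ell=\theta_{u_\ell}(x_i)-\theta_{u_\ell}(\alpha),\qquad R_\ell=\prod_{i=1}^s|\varphi_{u_\ell}(x_i)| .
\end{equation}

\emph{The critical level.} Let $X=\{x\in[0,1]^s:|x_i-\alpha|\ge\gamma\text{ for all }i\}$, fix $x\in X$, and let $L_\ell=\|w^\ell\|_1$, the largest value of $|\sigma\cdot w^\ell|$. By \eqref{eq:linear}, $w_i^\ell$ has the sign of $v_i$ and
\begin{equation}\label{eq:L}
\|v\|_1\sin u_\ell\le L_\ell\le\tfrac{61}{60}\|v\|_1\sin u_\ell .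
\end{equation}
Since $\sin u_\ell/\sin u_{\ell+1}=2\cos u_{\ell+1}\in[\frac{127}{64},2]$, the ratio $L_\ell/L_{\ell+1}$ is at least $\frac{60}{61}\cdot\frac{127}{64}>1$ and at most $2\cdot\frac{61}{60}\le2.04$. At the two ends:
\begin{itemize}
\item $L_0\ge2t$. Indeed $\|v\|_1\ge\gamma s=84\varepsilon\sqrt{\alpha s}=2.1\,t/u_0$, so $L_0\ge2.1\cdot\frac{95}{96}\,t\ge2t$. This is where the size of $\gamma$ is used.
\item $L_\Lambda<2t$. Indeed $u_\Lambda\le\frac14\cdot\frac ts$ and $\|v\|_1\le s$, so $L_\Lambda\le\frac{61}{60}\cdot\frac t4$.
\end{itemize}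
Let $\ell^*$ be the largest level with $L_\ell\ge2t$. Then $\ell^*<\Lambda$ and $L_{\ell^*}\le2.04\,L_{\ell^*+1}<4.08\,t$. As $L_\ell$ decreases in $\ell$,
\begin{equation}\label{eq:critical}
L_{\ell^*}\ge2t,\qquad L_\ell\le4.08\,t\quad\text{for all }\ell\ge\ell^* .
\end{equation}

\emph{The amplitude.} We show that $R_\ell\ge\frac14$ for $\ell\ge\ell^*$. By \eqref{eq:modulus}, $|\varphi_u(p)|$ is nonincreasing in $u\in(0,\frac14]$, so $R_\ell\ge R_{\ell^*}$ for $\ell\ge\ell^*$. Let $u=u_{\ell^*}$ and $y_i=2x_i(1-x_i)(1-\cos u)\le x_iu^2\le\frac1{16}$. For $0\le y\le\frac12$ we have $e^{-2y}\le1/(1+2y)\le1-y$, so $|\varphi_u(x_i)|=(1-y_i)^{1/2}\ge e^{-y_i}\ge e^{-x_iu^2}$. Since $\sum_ix_i\le s\alpha+\|v\|_1$,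
\[
R_{\ell^*}\ge\exp\big(-u^2s\alpha-u^2\|v\|_1\big).
\]
Here $u^2s\alpha\le u_0^2s\alpha=1$. The second term accounts for base players who play $1$ far more often than $\alpha$ and so add noise; it is small at the critical level because, by \eqref{eq:L}, \eqref{eq:trig} and \eqref{eq:critical},
\[
u^2\|v\|_1\le u\cdot\frac u{\sin u}\cdot L_{\ell^*}\le\frac14\cdot\frac{96}{95}\cdot4.08\cdot\frac13\le0.35 .
\]
Hence $R_{\ell^*}\ge e^{-1.35}\ge\frac14$, as $\ln4>1.38$.

\emph{Conditions (i) and (ii).} Let $\kappa=4\varepsilon$. Since $t/2=20\varepsilon\le\frac14$, \eqref{eq:trig} gives $\sin(t/2)\ge\frac{95}{96}\cdot20\varepsilon\ge16\varepsilon$, that is, $\frac14\sin(t/2)\ge\kappa$. The sine is concave on $[0,\pi]$, and $\sin1.7=\sin(\pi-1.7)\ge\sin\frac16\ge\sin(t/2)$ because $\frac16\le\pi-1.7\le\frac\pi2$. Therefore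
\begin{equation}\label{eq:window}
\tfrac14\sin\psi\ge\kappa\qquad\text{for all }\psi\in[t/2,\,1.7].
\end{equation}
For $\sigma^*=\operatorname{sgn}v$ the angle in \eqref{eq:exact} at level $\ell^*$ is $L_{\ell^*}-t\in[t,3.08\,t]\subset[t/2,1.7]$. By \eqref{eq:window} and $R_{\ell^*}\ge\frac14$ the test $(\sigma^*,\ell^*)$ is $\kappa$-positive, which is (i).

Let $\ell\ge\ell^*$ and suppose $\sigma\cdot w^\ell<t/2$. Then $\psi=t-\sigma\cdot w^\ell$ satisfies $t/2<\psi\le t+L_\ell\le5.08\,t\le1.7$; the bound $t\le\frac13$, that is, the smallness of $\varepsilon$, prevents wrapping. By \eqref{eq:exact} and \eqref{eq:window}, $\mathbb E_xD_{\sigma,\ell}=-R_\ell\sin\psi\le-\kappa$. So a test with $\ell\ge\ell^*$ that is not $\kappa$-negative has $\sigma\cdot w^\ell\ge t/2\ge L_\ell/8.16\ge L_\ell/9$. By \eqref{eq:linear}, $\sigma\cdot w^\ell=\sin u_\ell\sum_i\sigma_iv_i(1+\zeta_i)$ with $0\le\zeta_i\le\frac1{60}$, and with \eqref{eq:L},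
\[
\sigma\cdot v=\frac{\sigma\cdot w^\ell}{\sin u_\ell}-\sum_i\sigma_iv_i\zeta_i\ \ge\ \frac{L_\ell}{9\sin u_\ell}-\frac{\|v\|_1}{60}\ \ge\ \Big(\frac19-\frac1{60}\Big)\|v\|_1=\frac{17}{180}\|v\|_1\ \ge\ \frac1{11}\|v\|_1 .
\]
So (ii) holds with $c=\frac1{11}$.

\emph{The error $\delta$.} Here $\varepsilon/\kappa=\frac14$, so $\delta=2^s(\Lambda+1)e^{-r/8}$. Let $r$ be the least odd integer with $\delta\le\frac1{100}$. The hypothesis $\mu\ge16\varepsilon$ gives $2\delta+\varepsilon/\mu\le0.02+0.0625<\frac1{11}=c$, and Lemma~\ref{lem:detect} applies.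

\emph{The number of players.} The number of levels grows like $\lambda=\log_2(1/\varepsilon)$, and the hypothesis $s\ge2\log_2\lambda$ says that $\lambda\le2^{s/2}$. Since $\log_240>2$, $\lambda\ge1$ and $\log_2s\le s-1$,
\[
\Lambda+1\le\log_2s+\log_2\frac1{40\varepsilon}+2\le\log_2s+\lambda\le s\lambda .
\]
For $s\ge32$ we have $\ln(100s\lambda)\le4.61+\ln s+0.35s\le0.61s$, because $(4.61+\ln s)/s$ is decreasing and below $0.26$ at $s=32$. Hence $r\le8\big(s\ln2+\ln(100s\lambda)\big)+2\le8(0.70+0.61)s+2\le11s$. The number of players is at most
\[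
s+11s\cdot s\,2^{s/2}\cdot2^s\le12s^2\,2^{3s/2}\le2^{5s/2}\le e^{2s},
\]
since $12s^2\le2^s$ for $s\ge32$ and $2^{5/2}<e^2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Let $s=\lfloor\frac12\ln n\rfloor\ge\frac12\ln n-1$. In case (a) the hypotheses give $s\ge32$ and $s\ge2\log_2\log_2(1/\varepsilon)$. In case (b) they give $s\ge1/\varepsilon\ge125$, and the same two bounds follow, since $2\log_2\log_2y\le2\log_2y\le y$ for $y\ge4$. In both cases $\ln n\ge64$, so $s\ge\frac13\ln n$. The games of Proposition~\ref{prop:sine} have at most $e^{2s}\le n$ players and are padded with dummies to $n$ players.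

(a) We use the gap next to $\frac12$. Let $k=\lfloor\sqrt s/(300\varepsilon)\rfloor$; since $\sqrt{32}\cdot125/300>2$, we have $k\ge2$. Let $\alpha=\frac12+\frac1{4k}\in(\frac12,\frac34]$. Then $\mu\ge\frac14\ge16\varepsilon$ and $s\alpha\ge16$. By Lemma~\ref{lem:gap}, all fractions with denominator at most $k$ have distance at least
\[
\frac1{4k}\ge\frac{75\,\varepsilon}{\sqrt s}\ge84\,\varepsilon\sqrt{\alpha/s}
\]
from $\alpha$, because $84\sqrt{3/4}<73$. Proposition~\ref{prop:sine} gives $K(n,\varepsilon)\ge k+1>\sqrt s/(300\varepsilon)\ge\sqrt{\ln n}/(520\varepsilon)$, as $300\sqrt3<520$.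

(b) All gaps have length $1/k$, so we place $\alpha$ where the noise $\sqrt\alpha$ is smallest, at the order $\varepsilon$ that Proposition~\ref{prop:sine} permits. Since $\sqrt3/1800<1/1000$, the hypothesis on $k$ gives
\begin{equation}\label{eq:krange}
k\le\frac{\sqrt s}{1000\,\varepsilon^{3/2}} .
\end{equation}
We want a midpoint of the grid in $[16\varepsilon,32\varepsilon]$, which is guaranteed when $1/k\le16\varepsilon$. If $k<1/(16\varepsilon)$, let $k'$ be the smallest multiple of $k$ with $k'\ge1/(16\varepsilon)$. Every $k$-uniform profile is $k'$-uniform, so it suffices to treat $k'$. Moreover $k'<1/(16\varepsilon)+k<1/(8\varepsilon)$, and $1/(8\varepsilon)\le\sqrt s/(1000\varepsilon^{3/2})$ because $\sqrt s\ge\varepsilon^{-1/2}\ge125\,\varepsilon^{1/2}$. So $k'$ satisfies \eqref{eq:krange}, and we may assume $1/k\le16\varepsilon$.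

The numbers $(j+\frac12)/k$, $j\in\mathbb Z$, have spacing $1/k\le16\varepsilon$, so one of them, $\alpha$, lies in $[16\varepsilon,32\varepsilon]$. Then $\alpha\le\frac{32}{125}<\frac12$, so $\mu=\alpha\ge16\varepsilon$, and $s\alpha\ge16$ because $s\ge1/\varepsilon$. By \eqref{eq:krange}, all multiples of $1/k$ have distance at least
\[
\frac1{2k}\ge\frac{500\,\varepsilon^{3/2}}{\sqrt s}\ge84\,\varepsilon\sqrt{32\varepsilon/s}\ge84\,\varepsilon\sqrt{\alpha/s}
\]
from $\alpha$, because $84\sqrt{32}<476$. The game of Proposition~\ref{prop:sine} has no $k$-uniform $\varepsilon$-equilibrium.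
\end{proof}

\begin{thebibliography}{9}

\bibitem{BP}
Yakov Babichenko and Ron Peretz, \emph{Approximate Nash Equilibria via Sampling}, arXiv:1307.4934 (2013).

\bibitem{Bonami}
Bonami, 1970.

\bibitem{Nash}
Nash, 1951.

\bibitem{ODonnell}
O'Donnell, \emph{Analysis of Boolean Functions}.

\end{thebibliography}
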